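
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A contractible compact space with a free action of the $p$-adic integers, and the Type~1 Conjecture}


\begin{abstract}
The Type~1 Conjecture asserts that for a free coaction of a nontrivial compact quantum group $(H,\Delta)$ on a unital $C^*$-algebra $A$ there is no equivariant unital $*$-homomorphism from $A$ to the equivariant join $A\circledast_\delta H$. We disprove it with $A$ and $H$ both commutative: for every prime $p$ we construct an explicit contractible compact metrizable space with a free action of the group $\mathbb Z_p$ of $p$-adic integers. The space is assembled from a tower of $3$-spheres whose connecting maps are equivariant and null-homotopic. We then study how far the failure extends among classical groups acting on compact spaces. In this setting the conjecture holds for groups that have torsion or are not totally disconnected, fails for nontrivial profinite groups of finite cohomological dimension, and is settled completely for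 abelian groups and for compact $p$-adic Lie groups.
\end{abstract}

\section{Introduction}

\subsection{The question}

Throughout, $\otimes$ is the minimal tensor product of $C^*$-algebras, $C^*$-algebras are nonzero, and spaces are nonempty. Compact spaces and compact groups are Hausdorff, and maps between spaces are continuous. A group is \emph{torsion-free} if it has no nontrivial element of finite order.

A \emph{compact quantum group} $(H,\Delta)$ is a unital $C^*$-algebra $H$ with a unital $*$-homomorphism $\Delta:H\to H\otimes H$ such that $(\Delta\otimes\mathrm{id})\Delta=(\mathrm{id}\otimes\Delta)\Delta$ and both $\Delta(H)(1\otimes H)$ and $\Delta(H)(H\otimes 1)$ span dense subspaces of $H\otimes H$. It is \emph{nontrivial} if $H\ne\mathbb C$. A \emph{coaction} of $(H,\Delta)$ on a unital $C^*$-algebra $A$ is an injective unital $*$-homomorphism $\delta:A\to A\otimes H$ such that $(\delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\Delta)\delta$ and $\delta(A)(1\otimes H)$ spans a dense subspace of $A\otimes H$. The coaction is \emph{free} if $\{(x\otimes1)\delta(y):x,y\in A\}$ spans a dense subspace of $A\otimes H$. If $\delta_A,\delta_B$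 are coactions on $A,B$, a map $\phi:A\to B$ is \emph{$(\delta_A,\delta_B)$-equivariant} if $\delta_B\circ\phi=(\phi\otimes\mathrm{id}_H)\circ\delta_A$.

The equivariant noncommutative \emph{join} of Baum--D\k{a}browski--Hajac is
\[
A\circledast_\delta H=\{f\in C([0,1],A\otimes H): f(0)\in\mathbb C\otimes H,\ f(1)\in\delta(A)\}.
\]
It carries the induced coaction $\delta_\Delta$, obtained by applying $\mathrm{id}_A\otimes\Delta$ at each $t\in[0,1]$. If $\delta$ is free, then so is $\delta_\Delta$.

\medskip
\noindent\textbf{Type~1 Conjecture} (see \cite{CP}). \emph{If $\delta$ is a free coaction of a nontrivial compact quantum group $(H,\Delta)$ on a unital $C^*$-algebra $A$, then there is no $(\delta,\delta_\Delta)$-equivariant unital $*$-homomorphism $A\to A\circledast_\delta H$.}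
\medskip

To see what this measures, let a nontrivial compact group $G$ act freely on a compact space $X$, and take $A=C(X)$, $H=C(G)$. The algebra $A\circledast_\delta H$ is then $C(X*G)$, where
\begin{equation}\label{eq:join}
X*G=\bigl([0,1]\times X\times G\bigr)\big/\!\sim,\qquad [1,x,g]=[1,x,g'],\quad [0,x,g]=[0,x',g],
\end{equation}
with the diagonal $G$-action, and the conjecture says that there is no $G$-map $X*G\to X$. (We work out this translation in Section~\ref{sec:dictionary}.) For $G=\mathbb Z/2$ acting antipodally on $X=S^n$, the join $X*G$ is $S^{n+1}$ with the antipodal action, via $[t,y,\pm1]\mapsto(\sqrt t\,y,\pm\sqrt{1-t})$. The statement is then the Borsuk--Ulam theorem: there is no odd map $S^{n+1}\to S^n$. For any nontrivial finite group $G$ the same answer comes from an iteration. A $G$-map $X*G\to X$ produces $G$-maps $G*\cdots*G\to X$ from joins of arbitrarily high connectivity, whereas a compact free $G$-space $X$ maps to a finite-dimensional free $G$-complex. So one guesses that joining with $G$ always makes a free action strictly more complicated, and this is what the conjecture says.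

There is, however, another way to read it. A $G$-map $X*G\to X$ is the same thing as a homotopy of maps $X\to X$ from a constant map to a $G$-map. If $X$ is contractible, there is such a homotopy ending at the identity. Hence \emph{the conjecture fails as soon as some nontrivial compact group acts freely on a contractible compact space.} Nontrivial finite groups cannot do this. The group $\mathbb Z_p$ of $p$-adic integers can.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $p$ be a prime and $G=\mathbb Z_p$. There is a compact metrizable contractible space $X$ with a free continuous $G$-action. For $H=C(G)$, $A=C(X)$ and the induced free coaction $\delta$, there is a $(\delta,\delta_\Delta)$-equivariant unital $*$-homomorphism $A\to A\circledast_\delta H$. In particular, the Type~1 Conjecture is false.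
\end{theorem}

The second result describes, for large classes of classical groups, which of them exhibit this failure. Call a nontrivial compact group $G$ \emph{BU} if for every compact free $G$-space $X$ there is no equivariant unital $*$-homomorphism $C(X)\to C(X)\circledast_\delta C(G)$. Let $\mathcal G$ be the class of compact groups that act freely on some contractible compact space. Nontrivial groups in $\mathcal G$ are not BU.

\begin{theorem}\label{thm:B}
Let $G$ be a nontrivial compact group.
\begin{enumerate}
\item If $G$ has a nontrivial element of finite order, or is not totally disconnected, then $G$ is BU.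
\item If $G$ is profinite with finite cohomological dimension $\mathrm{cd}(G)$, then $G\in\mathcal G$, so $G$ is not BU.
\item The class $\mathcal G$ is closed under closed subgroups and arbitrary products. If closed normal subgroups $K_\alpha\le G$ have $\bigcap_\alpha K_\alpha=1$ and $G/K_\alpha\in\mathcal G$ for all $\alpha$, then $G\in\mathcal G$. If $G$ is torsion-free and has an open subgroup in $\mathcal G$, then $G\in\mathcal G$.
\item If $G$ is abelian, the following are equivalent: $G$ is not BU; $G$ is torsion-free and totally disconnected; $G\cong\prod_p\mathbb Z_p^{\kappa_p}$ for some cardinals $\kappa_p$.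
\item If $G$ is a compact $p$-adic Lie group, then $G$ is BU if and only if $G$ has a nontrivial element of finite order.
\end{enumerate}
\end{theorem}

By part~1, only torsion-free profinite groups can fail to be BU. We do not decide whether \emph{every} nontrivial torsion-free profinite group fails. Moreover, the property BU concerns only commutative $A$; we do not prove an analogue of part~1 for noncommutative $A$.

Sections~\ref{sec:dictionary}--\ref{sec:spheres} prove Theorem~\ref{thm:A}, and Sections~\ref{sec:BU}--\ref{sec:classification} prove Theorem~\ref{thm:B}. The main tool is Proposition~\ref{prop:tower}, which turns a tower of equivariant, null-homotopic maps into a contractible space. It is used for $\mathbb Z_p$ with explicit maps of spheres, and for groups of finite cohomological dimension with maps supplied by obstruction theory.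

\section{Homotopies and maps into the join}\label{sec:dictionary}

\subsection{Contractible algebras}

The first lemma holds for every compact quantum group and does not use freeness.

\begin{lemma}\label{lem:contraction}
Let $\delta:A\to A\otimes H$ be a coaction of a compact quantum group $(H,\Delta)$. Let $(\psi_t)_{t\in[0,1]}$ be unital $*$-homomorphisms $A\to A$ such that $t\mapsto\psi_t(a)$ is norm continuous for every $a$, $\psi_1=\mathrm{id}$, and $\psi_0=\chi(\cdot)1$ for a character $\chi$ of $A$. Then
\[
\Phi(a)(t)=(\psi_t\otimes\mathrm{id})\delta(a)
\]
defines a $(\delta,\delta_\Delta)$-equivariant unital $*$-homomorphism $\Phi:A\to A\circledast_\delta H$.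
\end{lemma}

\begin{proof}
For an elementary tensor, $(\psi_t\otimes\mathrm{id})(a\otimes h)=\psi_t(a)\otimes h$ is continuous in $t$. The maps $\psi_t\otimes\mathrm{id}$ are linear and contractive, so $t\mapsto(\psi_t\otimes\mathrm{id})(z)$ is continuous for every $z\in A\otimes H$. Thus $\Phi(a)\in C([0,1],A\otimes H)$. At the ends,
\[
\Phi(a)(0)=1\otimes(\chi\otimes\mathrm{id})\delta(a)\in\mathbb C\otimes H,\qquad \Phi(a)(1)=\delta(a)\in\delta(A),
\]
so $\Phi$ is a unital $*$-homomorphism into the join. Write $\Phi_t=(\psi_t\otimes\mathrm{id})\delta$. Then
\[
(\mathrm{id}\otimes\Delta)\Phi_t=(\psi_t\otimes\mathrm{id}\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)\delta=(\psi_t\otimes\mathrm{id}\otimes\mathrm{id})(\delta\otimes\mathrm{id})\delta=(\Phi_t\otimes\mathrm{id})\delta .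
\]
Since $(A\circledast_\delta H)\otimes H$ embeds in $C([0,1],A\otimes H\otimes H)$, this pointwise identity is the equivariance $\delta_\Delta\Phi=(\Phi\otimes\mathrm{id})\delta$.
\end{proof}

\subsection{Classical actions}

Let a compact group $G$ act freely from the left on a compact space $X$. Put
\[
H=C(G),\quad \Delta(h)(g,k)=h(gk),\qquad A=C(X),\quad \delta(a)(x,g)=a(g^{-1}x).
\]

\begin{lemma}\label{lem:dictionary}
$(H,\Delta)$ is a compact quantum group and $\delta$ is a free coaction.
\end{lemma}

\begin{proof}
Coassociativity of $\Delta$ is associativity of $G$. The span of $\Delta(H)(1\otimes H)$ consists of the sums of functions $h(gk)h'(k)$. It is the pullback of the algebraic tensor product $C(G)\odot C(G)$ under the homeomorphism $(g,k)\mapsto(gk,k)$ of $G\times G$, so it is dense. For $\Delta(H)(H\otimes1)$ use $(g,k)\mapsto(gk,g)$.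

The map $\delta$ is injective (set $g=1$), and both $(\delta\otimes\mathrm{id})\delta(a)$ and $(\mathrm{id}\otimes\Delta)\delta(a)$ are the function $(x,g,k)\mapsto a(k^{-1}g^{-1}x)$. The span of $\delta(A)(1\otimes H)$ is dense because $(x,g)\mapsto(g^{-1}x,g)$ is a homeomorphism of $X\times G$. Finally, the span of the functions $(x,g)\mapsto a(x)b(g^{-1}x)$ is a unital $*$-subalgebra of $C(X\times G)$. Because the action is free, $(x,g)\mapsto(x,g^{-1}x)$ is injective, so this subalgebra separates points and is dense by Stone--Weierstrass.
\end{proof}

The map $(t,x,g)\mapsto[t,g^{-1}x,g^{-1}]$ from $[0,1]\times X\times G$ onto $X*G$ identifies $C(X*G)$ with $A\circledast_\delta H$: a function on $[0,1]\times X\times G$ factors through it exactly when at $t=0$ it depends only on $g$ and at $t=1$ only on $g^{-1}x$. Replacing $g$ by $gk$ corresponds to the diagonal action of $k^{-1}$ on $X*G$, so $\delta_\Delta$ is the coaction induced by the diagonal action. For our purposes the following form is the most convenient.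

\begin{lemma}\label{lem:gelfand}
For a compact free $G$-space $X$, equivariant unital $*$-homomorphisms $C(X)\to C(X)\circledast_\delta C(G)$ correspond bijectively to homotopies $(h_t)_{t\in[0,1]}$ of maps $X\to X$ with $h_0$ constant and $h_1$ $G$-equivariant.
\end{lemma}

\begin{proof}
By Gelfand duality, a unital $*$-homomorphism $\Phi$ from $C(X)$ to $C([0,1]\times X\times G)$ has the form $\Phi(a)(t)(x,g)=a(\varphi(t,x,g))$ for a unique map $\varphi$. Evaluating both sides of the equivariance condition at $(t,x,g,k)$ gives $a(\varphi(t,x,gk))=a(k^{-1}\varphi(t,x,g))$ for all $a$. So equivariance means $\varphi(t,x,g)=g^{-1}h_t(x)$ with $h_t(x)=\varphi(t,x,1)$. The condition $\Phi(a)(0)\in\mathbb C\otimes H$ for all $a$ says that $g^{-1}h_0(x)$ does not depend on $x$, i.e.\ that $h_0$ is constant. The condition $\Phi(a)(1)\in\delta(A)$ for all $a$ says that for each $a$ there is $b\in C(X)$ with $a(g^{-1}h_1(x))=b(g^{-1}x)$. If this holds, then $g^{-1}h_1(x)$ depends only on $g^{-1}x$. Comparing the pairs $(x,g)$ and $(g^{-1}x,1)$ gives $g^{-1}h_1(x)=h_1(g^{-1}x)$. Conversely, if $h_1$ is equivariant, take $b=a\circ h_1$.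
\end{proof}

A contraction of $X$, written as a homotopy with $h_0$ constant and $h_1=\mathrm{id}$, is a special case. It also satisfies the hypotheses of Lemma~\ref{lem:contraction} via $\psi_t(a)=a\circ h_t$ (uniform continuity of $(t,x)\mapsto a(h_t(x))$ on $[0,1]\times X$ gives norm continuity). So to prove Theorem~\ref{thm:A} \emph{it suffices to find a contractible compact metrizable free $\mathbb Z_p$-space.}

\subsection{The join principle}

The next observation is used both to construct such a space and, in Section~\ref{sec:BU}, to show that some groups are BU. It converts a non-equivariant null-homotopy of an equivariant map into an equivariant object, at the cost of one more variable in the group. For a compact group $K$ and a compact $K$-space $Y$, the join $Y*K$ with its diagonal $K$-action is defined as in \eqref{eq:join}.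

\begin{lemma}\label{lem:principle}
Let $K$ be a compact group and $Y,Z$ compact $K$-spaces. Let $(k_t)_{t\in[0,1]}$ be a homotopy of maps $Y\to Z$ with $k_0$ constant, equal to $c$, and $k_1$ equivariant. Then $F(y,t,\gamma)=\gamma\,k_t(\gamma^{-1}y)$ is a continuous map $Y\times[0,1]\times K\to Z$ with
\[
F(\kappa y,t,\kappa\gamma)=\kappa F(y,t,\gamma),\qquad F(y,1,\gamma)=k_1(y),\qquad F(y,0,\gamma)=\gamma c .
\]
In particular, $[t,y,\gamma]\mapsto F(y,t,\gamma)$ is a $K$-map $Y*K\to Z$.
\end{lemma}

\begin{proof}
$F(\kappa y,t,\kappa\gamma)=\kappa\gamma\,k_t(\gamma^{-1}\kappa^{-1}\kappa y)=\kappa F(y,t,\gamma)$. At $t=1$ use that $k_1$ is equivariant, at $t=0$ that $k_0\equiv c$. The last two identities say that $F$ respects the identifications \eqref{eq:join}.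
\end{proof}

\section{Towers of null-homotopic maps}\label{sec:tower}

\subsection{The idea, for one step with $p=2$}\label{subsec:onestep}

Write $\mu_n\subset\mathbb C$ for the group of $n$-th roots of unity. Freeness of a $\mathbb Z_p$-space $X$ can be detected on finite quotients: if $X$ has equivariant maps to spaces $Y_i$ on which quotients $\mathbb Z_p/N_i$ act freely, with $\bigcap_i N_i=1$, then the action on $X$ is free. So we look for $X$ over a tower $Y_1\leftarrow Y_2\leftarrow\cdots$ of free spaces of growing cyclic groups. The key phenomenon is visible in the following example. Let $\mu_4$ and $\mu_2$ act on $S^3\subset\mathbb C^2$ by scalar multiplication and put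
\[
f(z,w)=(z^2+\bar w^2,\ zw).
\]
Since $\bar\imath^{\,2}=-1=i^2$, we have $f(iz,iw)=-f(z,w)$, so $f$ is equivariant along the surjection $\mu_4\to\mu_2$, $\zeta\mapsto\zeta^2$. Moreover $f$ misses the closed ray $[0,\infty)e$, where $e=(0,1)$. Indeed, if $z^2=-\bar w^2$ and $zw=s\ge0$, then $s^2=z^2w^2=-|w|^4\le 0$, so $w=0$ and then $z=0$, which is impossible on $S^3$. Hence $f/\|f\|:S^3\to S^3$ is an equivariant map that misses the point $e$, and so it is \emph{null-homotopic}. A $\mu_2$-map between antipodal $3$-spheres is never null-homotopic: Lemma~\ref{lem:principle} would turn it into an odd map $S^4\to S^3$. The kernel of $\mu_4\to\mu_2$ makes the difference.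

What does such a map buy us? Let $k_t$ be a homotopy from a constant $k_0\equiv c$ to $k_1=f/\|f\|$, and let $F(y,t,\gamma)=\gamma k_t(\gamma^{-1}y)$ be as in Lemma~\ref{lem:principle}, with $\gamma\in\mu_4$. Since $F(y,1,\gamma)$ does not depend on $\gamma$, we may regard $F$ as a function $F(y,s)$ of $y$ and a point $s$ of the cone on $\mu_4$, obtained from $[0,1]\times\mu_4$ by collapsing $t=1$. Let $s_*$ be the point of the cone with $t=0$ and $\gamma=1$. Consider the space of triples $(y_1,s,y_2)$ where $y_2\in S^3$, $s$ lies in the cone, and
\[
y_1=F(y_2,s).
\]
The group $\mu_4$ acts on these triples. If we move $s$ to $s_*$ while keeping $y_2$ fixed, the coordinate $y_1$ moves to $c$. And once $s=s_*$, the coordinate $y_2$ \emph{can be moved in any way without disturbing $y_1$}, because $F(\cdot,s_*)\equiv c$. So the triples can be contracted if $y_2$ can. We have no contraction of the sphere of all $y_2$, but we can let $y_2=F(y_3,s_2)$ depend on a further level in the same way, with the map $F$ belonging to that level, and so on. The problem is postponed to infinity, and in the product topology this is harmless.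

Without the parameters $s_i$ one would have the inverse limit of the $Y_i$. There is no evident reason for that space to be contractible, because null-homotopies of the maps at different levels need not be compatible. The cone parameters carry these null-homotopies inside the space.

\subsection{The construction}

For a finite group $\Gamma$ with neutral element $1_\Gamma$ let
\[
C\Gamma=([0,1]\times\Gamma)/(\{1\}\times\Gamma)
\]
be its cone, a star with $|\Gamma|$ legs, with elements $[t,\gamma]$ and $\Gamma$ acting by left multiplication on $\gamma$. The center of the star is at $t=1$, and we write $s_*=[0,1_\Gamma]$ for the tip of the leg of the neutral element. ``Contractible'' means that the identity map is homotopic, with no equivariance required, to a constant map.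

\begin{proposition}\label{prop:tower}
Let $G$ be a profinite group, $N_1\supseteq N_2\supseteq\cdots$ open normal subgroups, $\Gamma_i=G/N_i$, and let $Y_i$ be a compact space with an action of $\Gamma_i$, regarded also as a $G$-space. For each $i\ge1$ let $f_i:Y_{i+1}\to Y_i$ be a $G$-map that is homotopic (not necessarily equivariantly) to a constant map. Then there is a contractible compact $G$-space $X$ with $G$-maps $X\to Y_j$ for all $j\ge1$. If all $Y_i$ are metrizable, so is $X$. If $\Gamma_j$ acts freely on $Y_j$, then all stabilizers of $X$ lie in $N_j$.
\end{proposition}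

\begin{proof}
\emph{The space.} Choose homotopies $(k^i_t)$ of maps $Y_{i+1}\to Y_i$ with $k^i_0$ constant, equal to $c_i$, and $k^i_1=f_i$. Since $N_{i+1}\subseteq N_i$, the group $\Gamma_{i+1}$ acts on both $Y_{i+1}$ and $Y_i$. By Lemma~\ref{lem:principle},
\[
F_i:Y_{i+1}\times C\Gamma_{i+1}\to Y_i,\qquad F_i(y,[t,\gamma])=\gamma\,k^i_t(\gamma^{-1}y),
\]
is well defined (at $t=1$ it equals $f_i(y)$) and continuous, and it satisfies
\begin{equation}\label{eq:Fproperties}
F_i(gy,gs)=gF_i(y,s)\quad(g\in G),\qquad F_i(y,s_*)=c_i\quad\text{for all }y\in Y_{i+1}.
\end{equation}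
Let
\[
X=\Bigl\{(y_i,s_i)_{i\ge1}\in\prod_{i\ge1}\bigl(Y_i\times C\Gamma_{i+1}\bigr): y_i=F_i(y_{i+1},s_i)\text{ for all }i\ge1\Bigr\}.
\]
This is a closed subset of a compact space, and it is metrizable if all $Y_i$ are. The diagonal $G$-action on the product is continuous, because on each factor it factors through a finite quotient of $G$. It preserves $X$ by \eqref{eq:Fproperties}. The point $x_*=(c_i,s_*)_{i\ge1}$ lies in $X$, again by \eqref{eq:Fproperties}. The projection $(y_i,s_i)_i\mapsto y_j$ is a $G$-map $X\to Y_j$. If $g$ fixes a point of $X$, it fixes a point of $Y_j$, so $g\in N_j$ when $\Gamma_j$ acts freely on $Y_j$.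

\emph{A contraction of the cone.} Define $r:C\Gamma\times[0,1]\to C\Gamma$ by
\[
r([t,\gamma],u)=\begin{cases}[\,1-(2u-1)(1-t),\ \gamma\,], & u\ge\tfrac12,\\ [\,2u,\ 1_\Gamma\,], & u\le\tfrac12.\end{cases}
\]
As $u$ decreases from $1$ to $0$, the point first moves to the center of the star and then out to $s_*$. At $u=\frac12$ both formulas give the center, so $r$ is well defined and continuous, with $r(\cdot,1)=\mathrm{id}$ and $r(\cdot,0)=s_*$.

\emph{The contraction of $X$.} Time runs from $t=1$ down to $t=0$. In stage $k\ge1$, for $t\in[2^{-k},2^{1-k}]$, only $s_k$ moves, and $y_k$ follows. Precisely, for $x=(y_i,s_i)_i\in X$, $t\in[2^{-k},2^{1-k}]$ and $u=2^kt-1\in[0,1]$, let $h_t(x)=(y_i',s_i')_i$ with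
\[
\begin{aligned}
i<k:&\quad s_i'=s_*,& y_i'&=c_i;\\
i=k:&\quad s_k'=r(s_k,u),& y_k'&=F_k(y_{k+1},s_k');\\
i>k:&\quad s_i'=s_i,& y_i'&=y_i,
\end{aligned}
\]
and let $h_0(x)=x_*$.

\emph{$h_t(x)$ lies in $X$.} We check $y_i'=F_i(y_{i+1}',s_i')$. For $i>k$ it is inherited from $x$. For $i=k$ it is the definition, since $y_{k+1}'=y_{k+1}$. For $i<k$ it reads $c_i=F_i(y_{i+1}',s_*)$, which holds \emph{whatever $y'_{i+1}$ is}, by \eqref{eq:Fproperties}. This includes $i=k-1$, where $y'_k$ is moving.

\emph{The stages fit together.} At $t=2^{-k}$ the formula of stage $k$ has $u=0$ and gives $s_k'=s_*$, $y_k'=F_k(y_{k+1},s_*)=c_k$, with all later coordinates unchanged. The formula of stage $k+1$ has $u=1$ there; it gives $(c_k,s_*)$ at $i=k$, and at $i=k+1$ it gives $s_{k+1}'=s_{k+1}$ and $y_{k+1}'=F_{k+1}(y_{k+2},s_{k+1})=y_{k+1}$. So the two agree.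

\emph{Ends and continuity.} At $t=1$ we are in stage $1$ with $u=1$, so $h_1=\mathrm{id}$; and $h_0\equiv x_*$. The $i$-th coordinate of $h$ is continuous on $X\times[2^{-i},1]$, which consists of the finitely many closed pieces of stages $1,\dots,i$, and it is constant, equal to $(c_i,s_*)$, on $X\times[0,2^{-i}]$. Hence every coordinate is continuous, and so is $h$.
\end{proof}

\section{The tower of spheres and the proof of Theorem~\ref{thm:A}}\label{sec:spheres}

As before, let $e=(0,1)\in S^3\subset\mathbb C^2$. The general form of the example in Section~\ref{subsec:onestep} is as follows.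

\begin{lemma}\label{lem:sphere}
Let $d\ge2$ and, for $(z,w)\in S^3$,
\[
f(z,w)=\bigl(z^d+\bar w^{\,d(d-1)},\ z\,w^{d-1}\bigr)\in\mathbb C^2 .
\]
Then $f(\zeta y)=\zeta^df(y)$ for all $\zeta\in\mu_{d^2}$ and $y\in S^3$, and $f(y)\notin[0,\infty)e$ for all $y\in S^3$. Consequently $f/\|f\|$ is a map $S^3\to S^3$ that is equivariant along the surjection $\mu_{d^2}\to\mu_d$, $\zeta\mapsto\zeta^d$, and null-homotopic.
\end{lemma}

\begin{proof}
For $\zeta\in\mu_{d^2}$ we have $\bar\zeta^{\,d(d-1)}=\zeta^{-d^2+d}=\zeta^d$. Hence the first coordinate of $f(\zeta z,\zeta w)$ is $\zeta^dz^d+\zeta^d\bar w^{\,d(d-1)}$, and the second is $\zeta^{1+(d-1)}zw^{d-1}=\zeta^dzw^{d-1}$.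

Suppose $f(z,w)=(0,s)$ with $s\ge0$. Then $z^d=-\bar w^{\,d(d-1)}$ and $zw^{d-1}=s$, so
\[
s^d=z^dw^{d(d-1)}=-|w|^{2d(d-1)}\le0 .
\]
Therefore $s=0$ and $w=0$, hence $z^d=0$ and $z=0$, which contradicts $|z|^2+|w|^2=1$.

In particular $f$ has no zero, so $f/\|f\|$ is defined, and
\[
k_t(y)=\frac{t\,f(y)-(1-t)e}{\|t\,f(y)-(1-t)e\|}
\]
is a homotopy from the constant $k_0\equiv-e$ to $k_1=f/\|f\|$. The denominator does not vanish: for $t=0$ it is $1$, and for $t>0$ its vanishing would give $f(y)=\frac{1-t}t\,e$.
\end{proof}

\begin{remark}
Two elementary considerations lead to spheres of dimension three and to the exponent $d^2$. On circles no null-homotopic map is equivariant along a nontrivial homomorphism: if $f:S^1\to S^1$ satisfies $f(\zeta z)=\zeta^af(z)$ for a generator $\zeta$ of $\mu_n$, then $z^{-a}f(z)$ is a function of $z^n$, so $\deg f\equiv a\pmod n$. If $f$ is null-homotopic, then $n\mid a$, and the homomorphism $\zeta\mapsto\zeta^a$ on $\mu_n$ is trivial. On $S^3$ the obvious map equivariant along $\mu_{d^2}\to\mu_d$ is $(z,w)\mapsto(z^d,w^d)$, normalized, of degree $d^2$. Changing a map on a small ball and, equivariantly,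 on all $d^2$ translates of the ball changes the degree by a multiple of $d^2$, which suggests that degree $0$ can be reached. The map of Lemma~\ref{lem:sphere} realizes this.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $d_i=p^{2^{i-1}}$, so $d_{i+1}=d_i^2$, and let $\Gamma_i=\mu_{d_i}$ with the surjections $\rho_i:\Gamma_{i+1}\to\Gamma_i$, $\zeta\mapsto\zeta^{d_i}$. A preimage of a generator under a surjection of nontrivial cyclic $p$-groups is a generator, since otherwise it would be a $p$-th power and so would its image. So we can choose generators $\zeta_i$ of $\Gamma_i$ with $\rho_i(\zeta_{i+1})=\zeta_i$. They identify $\varprojlim(\Gamma_i,\rho_i)$ with $\varprojlim\mathbb Z/p^{2^{i-1}}=\mathbb Z_p=G$. Let $N_i=\ker(G\to\Gamma_i)$, so that $\Gamma_i=G/N_i$ and $\bigcap_iN_i=1$.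

Let $Y_i=S^3$, with $\Gamma_i$ acting freely by scalar multiplication, and let $f_i:Y_{i+1}\to Y_i$ be the map $f/\|f\|$ of Lemma~\ref{lem:sphere} for $d=d_i$. It is $G$-equivariant and null-homotopic. Proposition~\ref{prop:tower} gives a compact metrizable contractible $G$-space $X$ whose stabilizers lie in $\bigcap_iN_i=1$, so the action is free. By Lemma~\ref{lem:dictionary}, $\delta$ is a free coaction, and Lemma~\ref{lem:contraction}, applied to a contraction of $X$, yields the homomorphism. Since $C(\mathbb Z_p)\ne\mathbb C$, this contradicts the Type~1 Conjecture.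
\end{proof}

The space $X$ is completely explicit. For the null-homotopy of Lemma~\ref{lem:sphere}, and with $d=d_i$ and $f$ formed for this $d$, the map $F_i$ in Proposition~\ref{prop:tower} is
\[
F_i(y,[t,\zeta])=\zeta^d\,k_t(\zeta^{-1}y)=\frac{t\,f(y)-(1-t)\,\zeta^{d}e}{\|t\,f(y)-(1-t)\,\zeta^{d}e\|},\qquad y\in S^3,\ \zeta\in\mu_{d^2}.
\]

\begin{remark}[Noncommutative $A$]
The failure is not confined to commutative $A$. Let $X$ and $\delta$ be as above, let $D=\{f\in C([0,1],M_2(\mathbb C)):f(0)\in\mathbb C1\}$, and let $A'=C(X)\otimes D$ carry $\delta$ on $C(X)$ and the trivial coaction on $D$. Then $A'$ is noncommutative. After reordering the tensor factors to $C(X)\otimes H\otimes D$, the density conditions for a free coaction hold because they hold for $\delta$ and $D$ is unital. With $\psi_t$ from a contraction of $X$ and $\psi_t'(f)(s)=f(ts)$, the path $\psi_t\otimes\psi'_t$ is point-norm continuous (it is contractive, and continuous on elementary tensors). It is the identity at $t=1$ and, since $f(0)$ is a scalar, it has the form $\chi(\cdot)1$ for a character $\chi$ at $t=0$. Lemma~\ref{lem:contraction} gives an equivariant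 unital $*$-homomorphism from $A'$ to its join with $H$.
\end{remark}

\section{Groups that are BU}\label{sec:BU}

By Lemma~\ref{lem:gelfand}, $G$ fails to be BU if and only if some compact free $G$-space $X$ carries
\begin{equation}\label{eq:ht}
\text{a homotopy }(h_t)_{t\in[0,1]}\text{ of maps }X\to X\text{ with $h_0$ constant and $h_1$ $G$-equivariant.}
\end{equation}
If this happens for $G$, it happens for every closed subgroup, with the same $X$ and $(h_t)$. So a compact group that contains a nontrivial closed BU subgroup is BU, and for part~1 of Theorem~\ref{thm:B} it is enough to find suitable small subgroups.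

\subsection{Iterated joins and Dold's theorem}

For a compact group $K$ let $E_1K=K$ and $E_{n+1}K=E_nK*K$, with the diagonal $K$-action. Equivalently, $E_nK$ is the space of formal convex combinations $\sum_{j=1}^nu_j\gamma_j$ with $\gamma_j\in K$, where $\gamma_j$ is disregarded if $u_j=0$; it is a quotient of the product of an $(n-1)$-simplex with $K^n$. The action is free. If $K$ is finite, $E_nK$ is a free $K$-complex, $(n-2)$-connected and of dimension $n-1$.

\begin{lemma}\label{lem:iterate}
If a compact free $K$-space $X$ carries $(h_t)$ as in \eqref{eq:ht}, with $K$ in place of $G$, then there are $K$-maps $E_nK\to X$ for all $n\ge1$.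
\end{lemma}

\begin{proof}
For $n=1$ take an orbit map $\gamma\mapsto\gamma x$. Given a $K$-map $\alpha:E_nK\to X$, apply Lemma~\ref{lem:principle} to $k_t=h_t\circ\alpha$, for which $k_0$ is constant and $k_1$ is equivariant. This gives a $K$-map $E_{n+1}K=E_nK*K\to X$.
\end{proof}

For finite $K$, the existence of all these maps will contradict the following theorem.

\begin{theorem}[Dold \cite{Dold}]\label{thm:dold}
Let $K$ be a nontrivial finite group, let $P$ and $Q$ be free $K$-complexes, and suppose that $P$ is $n$-connected and $Q$ is $n$-dimensional. Then there is no $K$-map $P\to Q$.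
\end{theorem}

\subsection{Proof of Theorem~\ref{thm:B}(1): torsion}

If $G$ has a nontrivial element of finite order, it contains $K\cong\mathbb Z/q$ with $q$ prime. Suppose a compact free $K$-space $X$ carries $(h_t)$ as in \eqref{eq:ht}, with $K$ in place of $G$. Since $K$ is finite and acts freely, each $x\in X$ has an open neighborhood $O$ whose translates $\gamma O$, $\gamma\in K$, are pairwise disjoint. By compactness finitely many sets $KO_1,\dots,KO_m$ of this kind cover $X$. On $KO_j$ let $\gamma_j(x)$ be the $\gamma$ with $x\in\gamma O_j$; it is locally constant, and $\gamma_j(\kappa x)=\kappa\gamma_j(x)$. Let $u_1,\dots,u_m$ be a partition of unity with $\operatorname{supp}u_j\subseteq KO_j$, made $K$-invariant by averaging. Then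
\[
x\mapsto\sum_{j=1}^mu_j(x)\gamma_j(x)
\]
is a $K$-map $X\to E_mK$; it is continuous because $u_j$ vanishes near every point at which $\gamma_j$ is undefined. Composing it with the map of Lemma~\ref{lem:iterate} for $n=m+1$ gives a $K$-map $E_{m+1}K\to E_mK$ from an $(m-1)$-connected complex to an $(m-1)$-dimensional one. This contradicts Theorem~\ref{thm:dold}. So $K$, and hence $G$, is BU.

\subsection{Proof of Theorem~\ref{thm:B}(1): connected subgroups}

If $G$ is not totally disconnected, its identity component is a nontrivial compact connected group, so $G$ contains a nontrivial closed connected abelian subgroup $T$ \cite[Thm.~9.32]{HM}. The difficulty is that $T$ may be torsion-free (for instance if $\hat T=\mathbb Q$), so that we cannot simply restrict to a finite subgroup. Instead we first map to a finite-dimensional sphere, then replace $T$ by a quotient torus by approximation, and only then restrict to a finite group.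

Suppose that a compact free $T$-space $X$ carries $(h_t)$ as in \eqref{eq:ht}, with $T$ in place of $G$.

\emph{Step 1: a $T$-map to a sphere.} Let $\chi$ be a nontrivial character of $T$. Since $T$ is connected, $\chi(T)=S^1$. Put $L=\ker\chi$. The group $S^1=T/L$ acts on the compact space $X/L$, and it acts freely: if $\tau\in T$ maps $Lx$ to itself, then $\tau x=lx$ for some $l\in L$, so $\tau=l\in L$ because $T$ acts freely on $X$. We claim that for each $x\in X/L$ there is a continuous function $a:X/L\to\mathbb C$ with $a(\lambda y)=\lambda a(y)$ for $\lambda\in S^1$ and $a(x)\ne0$. By freeness, $\lambda x\mapsto\lambda$ is a well-defined continuous function on the orbit of $x$. Extend it by Tietze's theorem to $a_0$ on $X/L$ and put $a(y)=\int_{S^1}\lambda^{-1}a_0(\lambda y)\,d\lambda$, where $d\lambda$ is normalized Haar measure. Then $a(x)=1$, and substitution gives $a(\lambda'y)=\lambda'a(y)$ for $\lambda'\in S^1$. By compactness, finitely many such functions $a_1,\dots,a_m$ have no common zero. Normalizing $(a_1,\dots,a_m)$ and composing with $X\to X/L$ gives a $T$-map $X\to S^{2m-1}\subset\mathbb C^m$, where $T$ acts on $\mathbb C^m$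 through $\chi$. With Lemma~\ref{lem:iterate} for $n=2m+1$ we obtain a $T$-map
\[
v=(v_1,\dots,v_m):E_nT\to S^{2m-1}.
\]

\emph{Step 2: descent to a torus.} Since $T$ is connected, $\hat T$ is torsion-free. So $\hat T$ is the directed union of its finitely generated subgroups containing $\chi$, which are free abelian. They are the dual groups of quotient tori $T_\alpha$ of $T$. Let $\chi_\alpha$ be the character of $T_\alpha$ with pullback $\chi$; it is nontrivial. View $C(E_nT_\alpha)$ as a subalgebra of $C(E_nT)$ via the surjection $E_nT\to E_nT_\alpha$. The union $\bigcup_\alpha C(E_nT_\alpha)$ is a unital $*$-subalgebra. It separates points: two different points of $E_nT$ differ in some $u_j$, or they have the same $u_j$ and differ in some $\gamma_j$ with $u_j>0$, and in the latter case some $T_\alpha$ distinguishes the two values of $\gamma_j$. In both cases the two points have different images in some $E_nT_\alpha$. By Stone--Weierstrass the union is dense. Choose $\alpha$ and $w_1,\dots,w_m\in C(E_nT_\alpha)$ with $\|w_j-v_j\|_\infty<1/m$, and put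
\[
\tilde w_j(y)=\int_T\chi(\tau)^{-1}w_j(\tau y)\,d\tau .
\]
Since $\chi$ and $w_j$ come from $T_\alpha$ and $E_nT_\alpha$, this is an integral over $T_\alpha$, and $\tilde w_j\in C(E_nT_\alpha)$. The same averaging fixes $v_j$, because $v_j(\tau y)=\chi(\tau)v_j(y)$. Hence $\|\tilde w_j-v_j\|_\infty<1/m$, so $\|\tilde w(y)-v(y)\|<1$ for all $y$, and $\tilde w=(\tilde w_1,\dots,\tilde w_m)$ has no zero. Normalizing it gives a $T_\alpha$-map $E_nT_\alpha\to S^{2m-1}$, where $T_\alpha$ acts through $\chi_\alpha$.

\emph{Step 3: restriction to a finite group.} Since $\chi_\alpha$ is a nontrivial character of a torus, there is a homomorphism $b:S^1\to T_\alpha$ with $\chi_\alpha b(\lambda)=\lambda^q$, $q\ne0$. Choose a prime $\ell\nmid q$, and let $\mu_\ell$ act on $E_nT_\alpha$ through $b$. Then $b$ induces a $\mu_\ell$-map $E_n\mu_\ell\to E_nT_\alpha$, and altogether we get a $\mu_\ell$-map $E_n\mu_\ell\to S^{2m-1}$, where $\lambda\in\mu_\ell$ acts on the sphere as multiplication by $\lambda^q$, hence freely. The source is $(n-2)$-connected with $n-2=2m-1$, and the target has dimension $2m-1$. This contradicts Theorem~\ref{thm:dold}. So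 $T$, and hence $G$, is BU. \qed

\section{Groups of finite cohomological dimension}\label{sec:cd}

We prove Theorem~\ref{thm:B}(2). Let $G$ be profinite. Recall that $\mathrm{cd}(G)\le c$ means $H^q(G;M)=0$ for all torsion discrete $G$-modules $M$ and all $q>c$. For arbitrary discrete $M$ one still has $H^q(G;M)=0$ for $q>c+1$: the strict cohomological dimension is at most $\mathrm{cd}(G)+1$ \cite[I.3.2, Prop.~13]{SerreGC}.

As in Section~\ref{sec:spheres}, we need compact free spaces of the finite quotients of $G$ with equivariant null-homotopic maps between them. Let $E\Gamma$, for a finite group $\Gamma$, be the realization of the simplicial set $q\mapsto\Gamma^{q+1}$. It is a contractible free $\Gamma$-CW complex, functorial in $\Gamma$, with finite skeleta $E^k\Gamma$, and $E^k\Gamma$ is $(k-1)$-connected. The inclusion $E^n\Gamma\subset E^{n+1}\Gamma$ is null-homotopic, since it maps an $n$-dimensional complex to an $n$-connected one. So it is enough to map the $(n+1)$-skeleton for one quotient equivariantly to the $n$-skeleton for a smaller quotient. This is where the finiteness of $\mathrm{cd}(G)$ enters.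

\begin{lemma}\label{lem:compress}
Let $c=\mathrm{cd}(G)<\infty$ and $n=c+2$. For every open normal subgroup $N\le G$ there are an open normal subgroup $N'\subseteq N$ of $G$ and a $G$-map $E^{n+1}(G/N')\to E^n(G/N)$.
\end{lemma}

\begin{proof}
Put $\Gamma=G/N$ and $Y=E^n\Gamma$. Since $n\ge2$, $Y$ is simply connected, so $M=\pi_n(Y)$ needs no base point and is a $\Gamma$-module, hence a discrete $G$-module on which $N$ acts trivially.

We recall the equivariant obstruction theory we need \cite[II.3]{tD}. Let $\Gamma'$ be a finite group acting on $Y$ and $\varphi:E^n\Gamma'\to Y$ a $\Gamma'$-map. Sending an $(n+1)$-cell to the class in $M$ of $\varphi$ composed with its attaching map defines a $\Gamma'$-equivariant cocycle on the cellular chains of $E\Gamma'$ with values in $M$. Its class $o(\varphi)\in H^{n+1}_{\Gamma'}(E\Gamma';M)$ vanishes if and only if the restriction of $\varphi$ to $E^{n-1}\Gamma'$ extends to a $\Gamma'$-map $E^{n+1}\Gamma'\to Y$. The cellular chains of $E\Gamma'$ form a free resolution of $\mathbb Z$ over $\mathbb Z[\Gamma']$, so $o(\varphi)\in H^{n+1}(\Gamma';M)$. The class is natural under cellular maps that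 are equivariant along group homomorphisms.

For $\Gamma'=\Gamma$ and $\varphi=\mathrm{id}$ we obtain a class $o\in H^{n+1}(\Gamma;M)$. For an open normal subgroup $N'\subseteq N$ of $G$, the class of the composite
\[
E^n(G/N')\to E^n\Gamma=Y
\]
is, by naturality, the inflation of $o$ to $H^{n+1}(G/N';M)$. Now
\[
\varinjlim_{N'}H^{n+1}(G/N';M)=H^{n+1}(G;M)=0,
\]
where the first equality is \cite[I.2.2, Prop.~8]{SerreGC} and the second holds because $n+1=c+3>c+1$. So the inflation of $o$ vanishes for some $N'$, and the required map $E^{n+1}(G/N')\to Y$ exists.
\end{proof}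

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Fix an open normal subgroup $N$ of $G$ and put $N_1=N$. By Lemma~\ref{lem:compress} choose inductively open normal subgroups $N_{i+1}\subseteq N_i$ and, with $\Gamma_i=G/N_i$, $G$-maps $\psi_i:E^{n+1}\Gamma_{i+1}\to E^n\Gamma_i$. Let $Y_i=E^n\Gamma_i$, a compact free $\Gamma_i$-space, and let $f_i:Y_{i+1}\to Y_i$ be the restriction of $\psi_i$. It is a $G$-map and is null-homotopic, because it factors through the null-homotopic inclusion $E^n\Gamma_{i+1}\subset E^{n+1}\Gamma_{i+1}$. Proposition~\ref{prop:tower}, with $j=1$, gives a contractible compact $G$-space $X_N$ with all stabilizers in $N$.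

The product $\prod_NX_N$ over all open normal subgroups $N$ is compact, and it is contractible by contracting all coordinates simultaneously. Its stabilizers lie in $\bigcap_N N=1$. So $G\in\mathcal G$.
\end{proof}

\section{Permanence and classification}\label{sec:classification}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
For a closed subgroup, restrict the action. If $G_\alpha$ acts freely on the contractible compact space $X_\alpha$, then $\prod_\alpha G_\alpha$ acts freely on $\prod_\alpha X_\alpha$, which is compact and contractible. If $\bigcap_\alpha K_\alpha=1$ and each $G/K_\alpha$ acts freely on a contractible compact space $X_\alpha$, then $G$ acts on the contractible compact space $\prod_\alpha X_\alpha$ with stabilizers in $\bigcap_\alpha K_\alpha=1$.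

Now let $G$ be torsion-free, $U\le G$ an open subgroup, and $X$ a contractible compact free $U$-space. We coinduce the action. Let
\[
\hat X=\{\varphi:G\to X:\ \varphi(ug)=u\varphi(g)\ \text{for all }u\in U,\ g\in G\},\qquad (g\varphi)(g')=\varphi(g'g),
\]
with the topology of pointwise convergence. Let $r_1,\dots,r_m$ represent the finitely many cosets in $U\backslash G$. Then $\varphi\mapsto(\varphi(r_i))_i$ is a homeomorphism $\hat X\cong X^m$, so $\hat X$ is compact and contractible. The action is continuous: $(g\varphi)(r_i)=\varphi(r_ig)=u\,\varphi(r_j)$, where $r_ig=ur_j$ with $j$ locally constant in $g$ and $u=r_igr_j^{-1}$ continuous in $g$. If $u\in U$ fixes $\varphi$, then $u\varphi(1)=\varphi(u)=(u\varphi)(1)=\varphi(1)$, so $u=1$ because $U$ acts freely on $X$. Hence stabilizers in $G$ meet $U$ trivially. They inject into the finite set $G/U$, so they are finite, and since $G$ is torsion-free they are trivial. So $G$ acts freely on $\hat X$, and $G\in\mathcal G$.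
\end{proof}

Torsion-freeness cannot be dropped in the last step: a nontrivial finite group has the trivial group as an open subgroup in $\mathcal G$, but it is BU by part~1 and so is not in $\mathcal G$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
If $G$ is not BU, it is torsion-free and totally disconnected by part~1. Let $G$ be compact abelian, torsion-free and totally disconnected. By Pontryagin duality the kernel of multiplication by $k\geq 1$ on $G$ is the annihilator of $k\hat G$. So $G$ is torsion-free if and only if $\hat G$ is divisible; and $G$ is totally disconnected if and only if $\hat G$ is a torsion group. A divisible torsion group is a direct sum $\bigoplus_p\mathbb Z(p^\infty)^{(\kappa_p)}$ of Pr\"ufer groups, and dualizing gives $G\cong\prod_p\mathbb Z_p^{\kappa_p}$. Finally, such a product lies in $\mathcal G$ by Theorem~\ref{thm:A} and part~3, and as $G$ is nontrivial it is not BU.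
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(5)]
If $G$ has a nontrivial element of finite order, then $G$ is BU by part~1. Suppose that $G$ is torsion-free. By Lazard \cite{Lazard}, $G$ has an open pro-$p$ subgroup $U$ of finite cohomological dimension. Then $U\in\mathcal G$ by part~2 (or trivially, if $U=1$), and $G\in\mathcal G$ by the last statement of part~3. Since $G$ is nontrivial, it is not BU.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CP} Alexandru Chirvasitu and Benjamin Passer, \emph{Invariants in Noncommutative Dynamics}, arXiv:1804.01434 (2018).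

\bibitem{Dold} A. Dold, \emph{Simple proofs of some Borsuk--Ulam results}, 1983.

\bibitem{HM} Hofmann and Morris, \emph{The Structure of Compact Groups}.

\bibitem{Lazard} Lazard, \emph{Groupes analytiques $p$-adiques}, 1965.

\bibitem{SerreGC} Serre, \emph{Galois Cohomology}.

\bibitem{tD} tom Dieck, \emph{Transformation Groups}.

\end{thebibliography}

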